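# Perfect subsets of definable subsets of $\mathcal P(\lambda)$ under I1

## 1. Perfect embeddings and definability at $\lambda$

We work in ZFC. $\mathcal P(\lambda)$ is the power set of $\lambda$.

**Definition (I1-embedding).** An I1-embedding is a non-trivial elementary embedding $j\colon V_{\lambda+1}\to V_{\lambda+1}$. Its critical point is below $\lambda$, and $\lambda=\sup_{r<\omega}\lambda_r$, where $\lambda_0=\mathrm{crit}(j)$ and $\lambda_{r+1}=j(\lambda_r)$.

In particular $\lambda$ is a singular strong limit cardinal of countable cofinality. *Example.* Let $A=\{\lambda_r:r<\omega\}\in V_{\lambda+1}$. By elementarity $j(A)\cap\lambda_{r+1}=j(A\cap\lambda_r)=j(\{\lambda_i:i<r\})=\{\lambda_{i+1}:i<r\}$ for every $r$, so $j(A)=A\setminus\{\lambda_0\}$.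

In Sections 1 and 2 we use only that $\lambda$ is a strong limit cardinal and that $(\lambda_r)_{r<\omega}$ is a strictly increasing sequence of uncountable cardinals with supremum $\lambda$. Let $T=\bigcup_{r<\omega}\prod_{i<r}\lambda_i$, the set of finite sequences $s$ with $s(i)<\lambda_i$; $|s|$ is the length of $s$.

**Definition (topologies).** ${}^\omega\lambda$ carries the product topology of the discrete topology on $\lambda$. $\mathcal P(\lambda)$ carries the topology generated by the basic open sets $\{x\subseteq\lambda:x\cap\alpha=a\}$ for $\alpha<\lambda$ and $a\subseteq\alpha$.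

So $z$ lies in the closure of $C\subseteq\mathcal P(\lambda)$ iff for every $\alpha<\lambda$ some $x\in C$ has $x\cap\alpha=z\cap\alpha$. *Example.* $\{x:0\in x\}$ is basic open (take $\alpha=1$, $a=\{0\}$), and so is its complement. The set of unbounded $x\subseteq\lambda$ is neither open nor closed, since every non-empty basic open set contains both bounded and unbounded sets.

We also use $\prod_r\lambda_r$ with the product of the discrete topologies.

**Definition (perfect embedding).** A map $\iota\colon{}^\omega\lambda\to\mathcal P(\lambda)$ is a perfect embedding if it is a homeomorphism between ${}^\omega\lambda$ and a closed subset of $\mathcal P(\lambda)$.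

To see an example we first place ${}^\omega\lambda$ inside $\prod_r\lambda_r$. For $\xi<\lambda$ let $q(\xi)$ be the least $q$ with $\xi<\lambda_q$, and let $W(\xi)$ be the finite sequence consisting of the entry $q(\xi)$, then $q(\xi)$ zeros, then the entry $\xi$. It has length $q(\xi)+2$, and its first entry announces its length. For $F\in{}^\omega\lambda$ let $e(F)$ be the concatenation $W(F(0))\,W(F(1))\,W(F(2))\cdots$.

**Lemma 1.** $e$ is a homeomorphism between ${}^\omega\lambda$ and a closed subset of $\prod_r\lambda_r$.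

*Proof.* *Values.* The entries $q(\xi)$ and $0$ are finite, hence below every $\lambda_r$. The last entry $\xi$ of a block sits at a coordinate $r>q(\xi)$, and $\xi<\lambda_{q(\xi)}<\lambda_r$. So $e(F)\in\prod_r\lambda_r$.

*Continuity.* Blocks have length at least $2$, so $e(F){\restriction}r$ depends only on $F{\restriction}r$.

*Reading.* Since each block announces its length, if $e(G)$ begins with $W(F(0))\cdots W(F(r-1))$, then $G{\restriction}r=F{\restriction}r$. So $e$ is injective with continuous inverse.

*Closed range.* Let $g$ be in the closure of $\mathrm{ran}(e)$. Suppose $F(0),\dots,F(r-1)$ are found such that $W(F(0))\cdots W(F(r-1))$, of length $L$, is an initial segment of $g$. Pick $G$ such that $e(G)$ agrees with $g$ on the first $L+1$ coordinates. By reading, $G{\restriction}r=F{\restriction}r$, so a block of $e(G)$ starts at coordinate $L$ and $q:=g(L)$ is finite. Now pick $G'$ such that $e(G')$ agrees with $g$ on the first $L+q+2$ coordinates. Again $G'{\restriction}r=F{\restriction}r$, and the next block $W(G'(r))$ begins with $q$,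 so it has length $q+2$ and lies on $g$. Put $F(r)=G'(r)$. In the end $e(F)=g$. $\square$

*Example of a perfect embedding.* For $f\in\prod_r\lambda_r$ let $\delta(f)=\{\lambda_r+f(r):r<\omega\}$. Since $\lambda_r+f(r)<\lambda_{r+1}$, the set $\delta(f)\cap\lambda_r$ is determined by $f{\restriction}r$ and determines it. So $\delta$ is a homeomorphism onto its range. The range consists of the $x\subseteq\lambda$ with $x\cap\lambda_0=\emptyset$ such that, for each $r$, $x\cap[\lambda_r,\lambda_{r+1})=\{\lambda_r+\xi\}$ for some $\xi<\lambda_r$. The $r$-th condition depends only on $x\cap\lambda_{r+1}$, so the range is closed. Hence $\delta\circ e$ is a perfect embedding.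

*A map that is not one.* Let $A_r\subseteq[\lambda_r,\lambda)$, $r\ge1$, be pairwise disjoint sets of size $\lambda$, let $c_r\colon{}^r\lambda\to A_r$ be bijections, and put $\iota'(F)=\{c_r(F{\restriction}r):r\ge1\}$. This is continuous, because $\iota'(F)\cap\lambda_r$ depends only on $F{\restriction}r$. It is injective with continuous inverse, because $c_r(F{\restriction}r)\in\iota'(G)$ forces $G{\restriction}r=F{\restriction}r$. But its range is not closed. Given $p$, choose $G(0),G(1),\dots$ successively so that $c_r(G{\restriction}r)\ge\lambda_p$ for all $r\ge1$. This is possible since $G{\restriction}(r-1)$ has $\lambda$ many one-step extensions with distinct codes. Then $\iota'(G)\cap\lambda_p=\emptyset$. So $\emptyset$ is in the closure of the range and not in the range. The closedness clause is a real requirement. It is the reason why we shall build trees whose $r$-th level branches $\lambda_r$ times, and not $\lambda$ times.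

**Definition ($\Sigma_1$-definability).** $X\subseteq\mathcal P(\lambda)$ is definable by a $\Sigma_1$-formula with parameters in $V_{\lambda+1}$ if $X=\{x\subseteq\lambda:\varphi(x,y)\}$ for some $\Sigma_1$-formula $\varphi$ of set theory, evaluated in $V$, and some $y\in V_{\lambda+1}$.

**Definition ($\Sigma^1_n$-definability over $V_\lambda$, $n\ge1$).** These formulas are evaluated in $(V_\lambda,V_{\lambda+1},\in)$, with parameters from $V_{\lambda+1}$. They consist of $n$ alternating blocks of quantifiers over $V_{\lambda+1}$, beginning with an existential block, followed by a formula all of whose quantifiers range over $V_\lambda$. $\Pi^1_n$ is the dual notion. We call a formula *first-order* if all its quantifiers range over $V_\lambda$, and let $\Sigma^1_0$ and $\Pi^1_0$ mean first-order.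

*Examples.* "$x$ is unbounded in $\lambda$" is first-order. Fix a bijection $p\colon\lambda\times\lambda\to\lambda$; as a set of triples, $p\in V_{\lambda+1}$. The condition "there is an unbounded $c\subseteq\lambda$ with $p(\beta,\gamma)\in x$ for all $\beta<\gamma$ in $c$" is $\Sigma^1_1$ in $x,p$. Let $X_{\mathrm{wf}}$ be the set of $x\subseteq\lambda$ for which the relation $\{(\beta,\gamma):p(\beta,\gamma)\in x\}$ is well-founded. It is $\Sigma_1$-definable from $p$: there is an ordinal-valued function $\rho$ on $\lambda$ with $\rho(\beta)<\rho(\gamma)$ whenever $p(\beta,\gamma)\in x$. The values of $\rho$ may exceed $\lambda$, and the quantifier ranges over $V$. It is also $\Pi^1_1$ over $V_\lambda$: there is no $c\colon\omega\to\lambda$ with $p(c(i+1),c(i))\in x$ for all $i$.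

Now the two questions, which come from Vincenzo Dimonte, Martina Iannella, Philipp Lücke, "Descriptive properties of I2-embeddings", arXiv:2311.00376 (2023). Let $j\colon V_{\lambda+1}\to V_{\lambda+1}$ be an I1-embedding.

1. If $X\subseteq\mathcal P(\lambda)$ has more than $\lambda$ elements and is definable by a $\Sigma_1$-formula with parameters in $V_{\lambda+1}$, is there a perfect embedding $\iota$ with $\mathrm{ran}(\iota)\subseteq X$?
2. If yes, what about sets of more than $\lambda$ elements that are $\Sigma^1_n$-definable over $V_\lambda$ with parameters in $V_{\lambda+1}$, for each $n\ge1$?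

Both answers are yes.

**Theorem 2 (answer to 2).** Under I1, for every $n\ge1$, every subset of $\mathcal P(\lambda)$ of cardinality $>\lambda$ that is $\Sigma^1_n$-definable over $V_\lambda$ with parameters in $V_{\lambda+1}$ contains the range of a perfect embedding.

**Theorem 3 (answer to 1).** Under I1, the same holds for sets definable by $\Sigma_1$-formulas with parameters in $V_{\lambda+1}$.

Theorem 1, a level-by-level version from which both follow, is stated in Section 3 once its hypothesis has been defined. Theorem 4, an extension with a converse, is in Section 10.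

## 2. Small sets, closed sets, and a branch that leaves the set

**Small sets.** A perfect embedding is injective, so its range has size $\lambda^\omega$. The map $x\mapsto(x\cap\lambda_r)_r$ gives $2^\lambda\le\prod_r2^{\lambda_r}\le\lambda^\omega\le2^\lambda$. So the range has size $2^\lambda>\lambda$, and the hypothesis $|X|>\lambda$ cannot be dropped.

The next lemma packages what a tree construction must deliver. We use it for closed sets now and for Theorem 1 later.

**Lemma 2.** Let $\iota_0\colon\prod_r\lambda_r\to\mathcal P(\lambda)$ and ordinals $\alpha_s<\lambda$ $(s\in T)$ be such that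

* (i) if $f,g$ both extend $s\in T$, $|s|=r$ and $f(r)\ne g(r)$, then $\iota_0(f)\cap\alpha_s\neq\iota_0(g)\cap\alpha_s$;
* (ii) if $f{\restriction}(r+1)=g{\restriction}(r+1)$, then $\iota_0(f)\cap\lambda_r=\iota_0(g)\cap\lambda_r$.

Then $\iota_0$ is a homeomorphism onto a closed set, and $\iota_0\circ e$ is a perfect embedding with range contained in $\mathrm{ran}(\iota_0)$.

*Proof.* *Continuity* is (ii), as the $\lambda_r$ are cofinal.

*Injectivity and continuity of the inverse.* If $\iota_0(g)$ and $\iota_0(f)$ agree below $\max_{i\le r}\alpha_{f\restriction i}$, then by induction on $i\le r$, $g{\restriction}i=f{\restriction}i$ and (i) with $s=f{\restriction}i$ gives $g(i)=f(i)$. So $g{\restriction}(r+1)=f{\restriction}(r+1)$.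

*Closed range.* Let $z$ be in the closure of the range. We build $f$ and $\gamma_r<\lambda$ such that every $g$ with $\iota_0(g)\cap\gamma_r=z\cap\gamma_r$ extends $f{\restriction}r$. Let $\gamma_0=0$. Given $s=f{\restriction}r$ and $\gamma_r$, let $\gamma_{r+1}=\max(\gamma_r,\alpha_s,\lambda_r)$, pick $g$ with $\iota_0(g)\cap\gamma_{r+1}=z\cap\gamma_{r+1}$, and put $f(r)=g(r)$. Any other such $g'$ also extends $s$ and agrees with $g$ below $\alpha_s$ after applying $\iota_0$, so $g'(r)=g(r)$ by (i). This continues the construction. Now for each $r$ pick $g$ with $\iota_0(g)\cap\gamma_{r+1}=z\cap\gamma_{r+1}$. It extends $f{\restriction}(r+1)$, so (ii) gives $z\cap\lambda_r=\iota_0(g)\cap\lambda_r=\iota_0(f)\cap\lambda_r$. Hence $z=\iota_0(f)$.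

*Perfect embedding.* By Lemma 1, $e$ is a homeomorphism onto a closed subset of $\prod_r\lambda_r$, and $\iota_0$ maps closed sets to closed sets. $\square$

**Closed sets.** Let $X$ be closed with $|X|>\lambda$. For $Y\subseteq\mathcal P(\lambda)$, $q<\omega$ and $s\subseteq\lambda_q$ let $Y_{q,s}=\{x\in Y:x\cap\lambda_q=s\}$. There are $\sum_q2^{\lambda_q}=\lambda$ pairs $(q,s)$. Remove from $X$ all $X_{q,s}$ of size at most $\lambda$. What remains is a closed set $X'\ne\emptyset$ in which every non-empty $X'_{q,s}$ has more than $\lambda$ elements.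

By recursion on $t\in T$ choose $q_t<\omega$ and $s_t\subseteq\lambda_{q_t}$ with $X'_{q_t,s_t}\ne\emptyset$. For $\emptyset$ take $q_\emptyset=0$ and any suitable $s_\emptyset$. Let $|t|=r$. Some $p$ satisfies $|\{x\cap\lambda_p:x\in X'_{q_t,s_t}\}|\ge\lambda_r$. Otherwise, since $x$ is determined by $(x\cap\lambda_p)_p$, we get $|X'_{q_t,s_t}|\le\lambda_r^{\omega}\le2^{\lambda_r}<\lambda$. These numbers do not decrease with $p$, so we may take $p=p_t>\max(q_t,r)$. Let $q_{t^\frown\beta}=p_t$ and let $s_{t^\frown\beta}$ $(\beta<\lambda_r)$ be distinct such traces.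

Put $\iota_0(f)=\bigcup_rs_{f\restriction r}$. Then $\iota_0(f)\cap\lambda_{q_{f\restriction r}}=s_{f\restriction r}$, so Lemma 2 applies with $\alpha_t=\lambda_{p_t}$. And $\iota_0(f)\in X'$, because $X'$ is closed. So closed sets are settled in ZFC.

**Where this stops.** The first thing to try on a general $X$ is the same recursion. The splitting still works, since it only counts. The last sentence fails: the branch $\iota_0(f)$ is in the closure of $X$, and possibly not in $X$. Take $X$ to be the set of unbounded subsets of $\lambda$, whose complement has size $\sum_r2^{\lambda_r}=\lambda$. No $X_{q,s}$ is small. The recursion is free to choose $s_{t^\frown0}=s_t$ for every $t$, that is, to add nothing, and then the branch $f=(0,0,0,\dots)$ yields the bounded set $s_\emptyset\notin X$. The tree of traces remembers approximations of elements of $X$ and forgets the reason why they belong to $X$. For $X=\{x:\exists z\,\psi(x,z,y)\}$ with $\psi$ a $\Pi^1_{n-1}$-formula, that reason is a witness $z$ with a property that need not survive limits.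

The embeddings let us keep a complete reason at every moment. We fix a set $\bar x\subseteq\bar\lambda$, where $\bar\lambda<\lambda$, with a reason $\bar z\subseteq V_{\bar\lambda}$ that is true over $V_{\bar\lambda}$, and we move the whole package up to $\lambda$ by sufficiently elementary maps $V_{\bar\lambda}\to V_\lambda$. Every image of $\bar x$ under such a map is in $X$. The tree will be a tree of maps.

## 3. Extending embeddings of $V_\lambda$ to $V_{\lambda+1}$

**Definition.** For a limit ordinal $\lambda$ and elementary $k\colon V_\lambda\to V_\lambda$ put $k^+(A)=\bigcup_{\alpha<\lambda}k(A\cap V_\alpha)$ for $A\subseteq V_\lambda$. Let $E_0$ be the set of non-trivial elementary $k\colon V_\lambda\to V_\lambda$. For $M\ge1$ let $E_M$ be the set of $k\in E_0$ such that $k^+$ is $\Sigma^1_M$-elementary: $\varphi(\vec A)\Leftrightarrow\varphi(k^+(\vec A))$ for all $\Sigma^1_M$-formulas $\varphi$ and all $\vec A\in V_{\lambda+1}$.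

Adding a dummy block at the end shows $E_{M+1}\subseteq E_M$.

*Example.* Let $j$ be an I1-embedding. $V_\lambda$ is the $\subseteq$-largest element of $V_{\lambda+1}$, so $j(V_\lambda)=V_\lambda$, and $j{\restriction}V_\lambda\colon V_\lambda\to V_\lambda$ is elementary; it is non-trivial as $\mathrm{crit}(j)<\lambda$. For $A\subseteq V_\lambda$ and $\alpha<\lambda$, $j(A)\cap V_{j(\alpha)}=j(A\cap V_\alpha)$, and $j''\lambda$ is cofinal in $\lambda$ since $j(\alpha)\ge\alpha$. So $j(A)=(j{\restriction}V_\lambda)^+(A)$. A formula evaluated in $(V_\lambda,V_{\lambda+1},\in)$ is a formula evaluated in $V_{\lambda+1}$ with the parameter $V_\lambda$, which $j$ fixes. Hence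
$$j{\restriction}V_\lambda\in\bigcap_{M<\omega}E_M.\tag{1}$$

**Theorem 1.** Let $n\ge2$, let $\lambda$ be a limit ordinal and $E_{2n+1}\ne\emptyset$. Then every $X\subseteq\mathcal P(\lambda)$ with $|X|>\lambda$ that is $\Sigma^1_n$-definable over $V_\lambda$ with parameters in $V_{\lambda+1}$ contains the range of a perfect embedding $\iota\colon{}^\omega\lambda\to\mathcal P(\lambda)$.

By (1), Theorem 1 gives Theorem 2 for $n\ge2$. A $\Sigma^1_1$-formula becomes $\Sigma^1_2$ by a dummy quantifier, which gives $n=1$.

From now on fix a limit ordinal $\lambda$ with $E_0\neq\emptyset$.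

**Lemma 3.** Let $k\in E_0$.

* (a) $k$ moves an ordinal; $k(\alpha)\ge\alpha$ for all $\alpha<\lambda$; $k$ is the identity on $V_{\mathrm{crit}(k)}$; $\mathrm{crit}(k)>\omega$; and $\mathrm{crit}(k)$ is inaccessible.
* (b) The critical sequence $\kappa_0=\mathrm{crit}(k)$, $\kappa_{i+1}=k(\kappa_i)$ has supremum $\lambda$. So $\mathrm{cf}(\lambda)=\omega$, $\lambda$ is a limit of inaccessibles, $\lambda$ is a strong limit, and $|V_\lambda|=\lambda$.
* (c) If $k(\xi)=\xi<\lambda$, then $\xi<\mathrm{crit}(k)$.

*Proof.* (a) A least $\alpha$ with $k(\alpha)<\alpha$ would give $k(k(\alpha))<k(\alpha)$, contradicting minimality. Suppose $k$ fixes all ordinals up to $\mathrm{rank}(x)$ and all sets of smaller rank than $x$. Then $\mathrm{rank}(k(x))=k(\mathrm{rank}(x))=\mathrm{rank}(x)$, so every $y\in x\cup k(x)$ is fixed by $k$, and $y\in x\Leftrightarrow k(y)\in k(x)\Leftrightarrow y\in k(x)$. So $k(x)=x$. By induction on rank, $k$ is the identity on $V_{\mathrm{crit}(k)}$, and if no ordinal were moved, $k$ would be the identity. Every element of $V_\omega$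 and $\omega$ itself are definable, so $\lambda>\omega$ and $\mathrm{crit}(k)>\omega$. For $\kappa=\mathrm{crit}(k)$ the set $\{A\subseteq\kappa:\kappa\in k(A)\}$ is a $\kappa$-complete non-principal ultrafilter, so $\kappa$ is measurable, hence inaccessible.

(b) Let $\mu=\sup_i\kappa_i$ and suppose $\mu<\lambda$. Then $\langle\kappa_i:i<\omega\rangle\in V_\lambda$ is mapped to $\langle\kappa_{i+1}:i<\omega\rangle$, so $k(\mu)=\mu$ and $k(V_{\mu+2})=V_{\mu+2}$. Thus $k{\restriction}V_{\mu+2}\colon V_{\mu+2}\to V_{\mu+2}$ is elementary and non-trivial, contradicting Kunen's theorem. So $\mu=\lambda$. Each $\kappa_i$ is inaccessible by elementarity, and $|V_{\kappa_i}|=\kappa_i$. The rest follows.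

(c) Otherwise $\kappa_i\le\xi<\kappa_{i+1}$ for some $i$, and $k(\xi)\ge k(\kappa_i)=\kappa_{i+1}>\xi$. $\square$

Let $(\lambda_r)_{r<\omega}$ be the critical sequence of some fixed element of $E_0$; in the I1 case take $j{\restriction}V_\lambda$. Everything in Sections 1 and 2 applies.

**Local maps.** We shall need $J^+$ also for maps $J$ from a smaller $V_{\bar\lambda}$ to $V_\lambda$. Let $\bar\lambda\le\lambda$ be a limit of inaccessibles with $\mathrm{cf}(\bar\lambda)=\omega$. Call $J\colon V_{\bar\lambda}\to V_\lambda$ a *local map* if $J''\bar\lambda$ is cofinal in $\lambda$ and for each $\alpha<\bar\lambda$ there is an elementary $k\colon V_\lambda\to V_\lambda$ with $J{\restriction}V_\alpha=k{\restriction}V_\alpha$. Put $J^+(A)=\bigcup_{\alpha<\bar\lambda}J(A\cap V_\alpha)$ for $A\subseteq V_{\bar\lambda}$. *Example:* every $k\in E_0$ is a local map with $\bar\lambda=\lambda$, and so is every finite composition of elements of $E_0$, and the identity.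

If $\alpha\le\beta<\bar\lambda$ and $k$ is elementary and agrees with $J$ on $V_{\beta+2}$, then $J(A\cap V_\beta)\cap V_{J(\alpha)}=k(A\cap V_\beta)\cap V_{k(\alpha)}=k(A\cap V_\alpha)=J(A\cap V_\alpha)$. Moreover $J(A\cap V_\beta)\subseteq J(A\cap V_\alpha)$ if $\beta<\alpha$. Therefore
$$J^+(A)\cap V_{J(\alpha)}=J(A\cap V_\alpha)\qquad(\alpha<\bar\lambda).\tag{2}$$
Also $J^+(u)=J(u)$ for $u\in V_{\bar\lambda}$, $J^+(V_{\bar\lambda})=V_\lambda$, and $J$ is strictly increasing on ordinals with $J(\alpha)\ge\alpha$.

In first-order formulas, set variables range over subsets of the structure and the atomic formulas are $u\in v$, $u=v$, $u\in X$. The relations $X=Y$ and $X\in Y$ are first-order expressible from these.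

**Lemma 4.** Let $J$ be a local map. Then $J^+$ is first-order elementary: $(V_{\bar\lambda},\vec A)\models\varphi(\vec u)$ iff $(V_\lambda,J^+(\vec A))\models\varphi(J(\vec u))$, for first-order $\varphi$, $\vec u\in V_{\bar\lambda}$ and $\vec A\subseteq V_{\bar\lambda}$.

*Proof.* Let $D_\varphi(\vec A)$ be the set of tuples from $V_{\bar\lambda}$ satisfying $\varphi(\cdot,\vec A)$, and $D_\varphi(J^+(\vec A))$ the corresponding set over $V_\lambda$. We show
$$J^+(D_\varphi(\vec A))=D_\varphi(J^+(\vec A))$$
by induction on $\varphi$. By (2) this suffices: $\vec u\in D_\varphi(\vec A)\cap V_\alpha$ iff $J(\vec u)\in J(D_\varphi(\vec A)\cap V_\alpha)=J^+(D_\varphi(\vec A))\cap V_{J(\alpha)}$, for large $\alpha$. Sentences get a dummy variable. For limit $\alpha$, a tuple is in $V_\alpha$ iff its components are, and limit ordinals $\alpha$ are cofinal in $\bar\lambda$. So it is enough to show $J(D_\varphi(\vec A)\cap V_\alpha)=D_\varphi(J^+(\vec A))\cap V_{J(\alpha)}$ for limit $\alpha<\bar\lambda$. Throughout, $J$ may be replaced by an elementary map agreeing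 with it on a large $V_\beta$.

*Atomic formulas.* The set $\{\vec u\in V_\alpha:u_1\in u_2\}$ is defined from $V_\alpha$, so $J$ maps it to $\{\vec u\in V_{J(\alpha)}:u_1\in u_2\}$; the same works for $=$. The set $\{\vec u\in V_\alpha:u_1\in A\cap V_\alpha\}$ is mapped to $\{\vec u\in V_{J(\alpha)}:u_1\in J(A\cap V_\alpha)\}$, and $J(A\cap V_\alpha)=J^+(A)\cap V_{J(\alpha)}$ by (2).

*Boolean combinations.* $J$ commutes with intersections of two elements of $V_{\bar\lambda}$ and with complements relative to the set of tuples in $V_\alpha$.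

*Existential step.* Let $D=\{\vec u:\exists v\,(\vec u,v)\in B\}$ with $J^+(B)=B'$ the corresponding set over $V_\lambda$. The problem is that the witness $v$ for $\vec u\in V_\alpha$ may lie anywhere in $V_{\bar\lambda}$; this is where $\mathrm{cf}(\bar\lambda)=\omega$ is used. Let $(\delta_i)_{i<\omega}$ be increasing and cofinal in $\bar\lambda$, let $\alpha$ be an infinite limit ordinal, and put $D_i=\{\vec u\in V_\alpha:\exists v\,(\vec u,v)\in B\cap V_{\delta_i}\}$. Then $D\cap V_\alpha=\bigcup_iD_i$ and $\langle D_i:i<\omega\rangle\in V_{\bar\lambda}$. An elementary map fixes all $i\le\omega$, so $J(D\cap V_\alpha)=\bigcup_iJ(D_i)$. By local agreement and (2),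
$$J(D_i)=\{\vec u\in V_{J(\alpha)}:\exists v\,(\vec u,v)\in B'\cap V_{J(\delta_i)}\}.$$
As $\sup_iJ(\delta_i)=\lambda$, we get $J(D\cap V_\alpha)=\{\vec u\in V_{J(\alpha)}:\exists v\,(\vec u,v)\in B'\}$. $\square$

Here are the consequences that we use.

* **Compositions.** For elementary $k,k'\colon V_\lambda\to V_\lambda$ that are compositions of elements of $E_0$, $(k\circ k')^+=k^+\circ k'^+$: by (2) and cofinality, $k^+(k'^+(A))=\bigcup_\alpha k\big(k'^+(A)\cap V_{k'(\alpha)}\big)=\bigcup_\alpha k(k'(A\cap V_\alpha))$.
* **Below the critical point.** For $k\in E_0$, $k^+(A)\cap V_{\mathrm{crit}(k)}=A\cap V_{\mathrm{crit}(k)}$: for $\alpha<\mathrm{crit}(k)$, (2) reads $k^+(A)\cap V_\alpha=k(A\cap V_\alpha)=A\cap V_\alpha$.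
* **Coding.** A finite or $\omega$-sequence $(c_m)$ of subsets is coded by $w=\{(m,u):u\in c_m\}$. By Lemma 4, $J^+(w)$ codes $(J^+(c_m))$. If $k^+(c)$ codes a pair, then so does $c$, and the components of $c$ are mapped to those of $k^+(c)$.
* **Slices.** For $h\subseteq\lambda\times\lambda$ let $(h)_\xi=\{\eta:(\xi,\eta)\in h\}$. By Lemma 4, $k^+((h)_\xi)=(k^+(h))_{k(\xi)}$.
* **Sets of ordinals.** $A$ consists of ordinals iff $J^+(A)$ does, and then (2) reads $J^+(A)\cap J(\alpha)=J(A\cap\alpha)$.

*Example.* For $k\in E_0$ with critical sequence $(\kappa_i)$ and $a=\{\kappa_i:i<\omega\}$ we get $k^+(a)=\{\kappa_{i+1}:i<\omega\}$. And $a\notin\mathrm{ran}(k^+)$: if $k^+(c)=a$, then $\kappa_0=\min a=k(\min c)$ by Lemma 4, but $\mathrm{crit}(k)$ is not in the range of $k$.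

**Complexity.** We need to know how hard it is to say "$k\in E_M$" over $V_\lambda$. A function $k\colon V_\lambda\to V_\lambda$ is a subset of $V_\lambda$, so it is an element of $V_{\lambda+1}$. Since finite sequences from $V_\lambda$ are in $V_\lambda$, a block of quantifiers of one kind over $V_{\lambda+1}$ can be contracted to a single one by coding.

* "$k^+(c)=w$" is first-order: $\forall u\,(u\in w\leftrightarrow\exists\alpha\;u\in k(c\cap V_\alpha))$. So is "$\mathrm{crit}(k)=\nu$".
* For $A\in V_{\lambda+1}$ there is a unique $S\subseteq V_\lambda$, the satisfaction relation of $(V_\lambda,\in,A)$, consisting of pairs of a first-order formula (an element of $V_\omega$) and a finite assignment, and obeying Tarski's clauses; these clauses are first-order in $S,A$. So first-order truth can be written both as "there is such an $S$ with $\dots$" and as "for all such $S$, $\dots$".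
* Hence "$k\in E_0$" is $\Delta^1_1$.
* For $M\ge1$, the relation "$\varphi$ is a $\Sigma^1_M$-formula and $\varphi(A)$ holds" is $\Sigma^1_M$: contract $\varphi$ to $\exists X_1\forall X_2\cdots QX_M\,\theta$ and write the truth of $\theta$ with $\exists S$ or $\forall S$ according to whether $Q$ is $\exists$ or $\forall$, so that this quantifier is absorbed into the last block.
* Hence "$k\in E_M$" is $\Pi^1_{M+1}$ for $M\ge1$: it says $k\in E_0$ and, for all $\varphi,A,w$ with $k^+(A)=w$, $\varphi(A)$ holds iff $\varphi(w)$ holds. A Boolean combination of $\Sigma^1_M$-relations is $\Pi^1_{M+1}$, and the universal quantifiers in front are absorbed.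

Put $0^*=1$ and $M^*=M+2$ for $M\ge1$. Then "$\exists k\,\exists c\,[k\in E_M\wedge\text{first-order}]$" is $\Sigma^1_{M^*}$.

## 4. Putting a prescribed set into the range

The purpose of the next lemma is to replace an embedding $i$ by an embedding $k$ that treats a chosen set $b$ exactly as $i$ does, but has another chosen set $a$ in the range of its extension. The last example shows that $i$ itself may fail to have $a$ in the range. The price is a drop from $M^*$ to $M$ in elementarity and a smaller critical point.

**Lemma 5.** Let $i\in E_{M^*}$, $\nu=\mathrm{crit}(i)$, $\nu'<\nu$ and $a,b\in V_{\lambda+1}$. There is $k\in E_M$ with $\nu'<\mathrm{crit}(k)<\nu$, $k^+(b)=i^+(b)$ and $a\in\mathrm{ran}(k^+)$.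

*Proof.* Let $\Psi(u,v,w,\nu',\delta)$ be the $\Sigma^1_{M^*}$-formula
$$\exists k\,\exists c\,\big[k\in E_M,\ k^+(u)=v,\ k^+(c)=w,\ \nu'<\mathrm{crit}(k)<\delta\big].$$
The statement $\Psi\big(i^+(b),\,i^+(i^+(b)),\,i^+(a),\,\nu',\,i(\nu)\big)$ is true, witnessed by $k=i$ and $c=a$: indeed $i\in E_{M^*}\subseteq E_M$ and $\nu'<\nu<i(\nu)$. Its parameters are the $i^+$-images of $b$, $i^+(b)$, $a$, $\nu'$, $\nu$. Since $i^+$ is $\Sigma^1_{M^*}$-elementary, $\Psi\big(b,\,i^+(b),\,a,\,\nu',\,\nu\big)$ holds, which is the assertion. $\square$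

## 5. Inverse limits of embeddings

One application of Lemma 5 gives $k^+(x')=x$ with $x'$ still a subset of $\lambda$. To come down to a set of small rank we iterate infinitely often.

**Definition.** Let $K=(k_l)_{l\ge m}$ be a sequence from $E_0$ with $\mathrm{crit}(k_l)$ strictly increasing and $\bar\lambda=\sup_l\mathrm{crit}(k_l)<\lambda$. We call $K$ *admissible with limit $\bar\lambda$*. For $u\in V_{\bar\lambda}$ let
$$J_K(u)=k_m\circ\dots\circ k_{l-1}(u)\quad\text{for any }l\ge m\text{ with }u\in V_{\mathrm{crit}(k_l)}.$$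
Write $K|l=(k_{l'})_{l'\ge l}$.

This does not depend on $l$, because $k_{l'}$ fixes $u$ for all $l'\ge l$. So $J_K$ agrees on $V_{\mathrm{crit}(k_l)}$ with the finite composition $k_m\circ\dots\circ k_{l-1}$. Moreover $J_{K|l}=k_l\circ J_{K|(l+1)}$, and $J_{K|l}$ is the identity on $V_{\mathrm{crit}(k_l)}$. As critical points are inaccessible, $\bar\lambda$ is a limit of inaccessibles of cofinality $\omega$.

*Example.* If $E_1\ne\emptyset$, take $j\in E_1$ and apply Lemma 5 with $M=0$ and $i=j$ repeatedly, each time with $\nu'$ the previous critical point. This gives $k_l\in E_0$ with increasing critical points below $\mathrm{crit}(j)$, an admissible sequence. With $\nu_l=\mathrm{crit}(k_l)$ and $m=0$, the map $J_K$ fixes every ordinal below $\nu_0$, $J_K(\nu_0)=k_0(\nu_0)$, and $J_K(\nu_1)=k_0(k_1(\nu_1))$.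

**Lemma 6.** Let $K=(k_l)_{l\ge m}$ be admissible with limit $\bar\lambda$. Then $J_K''\bar\lambda$ is cofinal in $\lambda$. Hence $J_K$ is a local map, and (2) and Lemma 4 apply to it.

*Proof.* Let $\eta_l=\sup J_{K|l}''\bar\lambda$. Then $\eta_l\ge\bar\lambda$. Since $J_{K|l}(\alpha)=k_l(J_{K|(l+1)}(\alpha))\ge J_{K|(l+1)}(\alpha)$, we have $\eta_{l+1}\le\eta_l$. Suppose $\eta_m<\lambda$. Each $\eta_{l+1}<\lambda$ is the supremum of a strictly increasing image of $\bar\lambda$, so it has cofinality $\omega$. An elementary map fixes $\omega$ and its elements, so it is continuous at ordinals of cofinality $\omega$. Thus $k_l(\eta_{l+1})=\sup_\alpha k_l(J_{K|(l+1)}(\alpha))=\eta_l$. The non-increasing sequence $(\eta_l)$ of ordinals is eventually constant, say $\eta_l=\eta$ for $l\ge l_0$. Then $k_{l_0}(\eta)=\eta$, so $\eta<\mathrm{crit}(k_{l_0})<\bar\lambda$ by Lemma 3(c). This contradicts $\eta\ge\bar\lambda$. $\square$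

The next lemma says that a subset of $V_{\bar\lambda}$ is the same thing as a thread of subsets of $V_\lambda$.

**Lemma 7.** Let $K=(k_l)_{l\ge m}$ be admissible with limit $\bar\lambda$.

* (a) If $\bar c\subseteq V_{\bar\lambda}$ and $c_l=J_{K|l}^+(\bar c)$, then $k_l^+(c_{l+1})=c_l$ and $c_l\cap V_{\mathrm{crit}(k_l)}=\bar c\cap V_{\mathrm{crit}(k_l)}$ for all $l\ge m$.
* (b) If $c_l\subseteq V_\lambda$ with $k_l^+(c_{l+1})=c_l$ for all $l\ge m$, and $\bar c=\bigcup_l(c_l\cap V_{\mathrm{crit}(k_l)})$, then $\bar c\cap V_{\mathrm{crit}(k_l)}=c_l\cap V_{\mathrm{crit}(k_l)}$ and $J_{K|l}^+(\bar c)=c_l$ for all $l\ge m$.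

*Proof.* (a) For $\alpha<\bar\lambda$, by (2) for $k_l$, for $J_{K|(l+1)}$ and for $J_{K|l}$,
$$k_l^+(c_{l+1})\cap V_{J_{K|l}(\alpha)}=k_l\big(c_{l+1}\cap V_{J_{K|(l+1)}(\alpha)}\big)=k_l\big(J_{K|(l+1)}(\bar c\cap V_\alpha)\big)=J_{K|l}(\bar c\cap V_\alpha)=c_l\cap V_{J_{K|l}(\alpha)}.$$
By Lemma 6, $k_l^+(c_{l+1})=c_l$. For $\alpha<\mathrm{crit}(k_l)$ the last equality says $c_l\cap V_\alpha=\bar c\cap V_\alpha$.

(b) Since $k_l^+$ changes nothing below $\mathrm{crit}(k_l)$, $c_l\cap V_{\mathrm{crit}(k_l)}=c_{l+1}\cap V_{\mathrm{crit}(k_l)}$. As critical points increase, induction gives $c_{l'}\cap V_{\mathrm{crit}(k_l)}=c_l\cap V_{\mathrm{crit}(k_l)}$ for $l'\ge l$. So the sets $c_l\cap V_{\mathrm{crit}(k_l)}$ cohere and $\bar c\cap V_{\mathrm{crit}(k_l)}=c_l\cap V_{\mathrm{crit}(k_l)}$. Given $\alpha<\bar\lambda$, choose $l'\ge l$ with $\alpha<\mathrm{crit}(k_{l'})$. Then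
$$J_{K|l}(\bar c\cap V_\alpha)=k_l\circ\dots\circ k_{l'-1}(c_{l'}\cap V_\alpha)=c_l\cap V_{J_{K|l}(\alpha)},$$
by (2) for the composition and $(k_l\circ\dots\circ k_{l'-1})^+(c_{l'})=c_l$. Take the union over $\alpha$. $\square$

Let $M_0=0$ and $M_{n+1}=(M_n)^*$, so $M_n=2n-1$ for $n\ge1$. The next lemma supplies the transfer of reasons between $V_{\bar\lambda}$ and $V_\lambda$.

**Lemma 8.** If $K=(k_l)_{l\ge m}$ is admissible with limit $\bar\lambda$ and all $k_l\in E_{M_n}$, then $J_K^+\colon(V_{\bar\lambda},V_{\bar\lambda+1})\to(V_\lambda,V_{\lambda+1})$ is $\Sigma^1_n$-elementary.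

*Proof.* Induction on $n$, for all $K$ at once. The case $n=0$ is Lemma 4. Assume the claim for $n$, let all $k_l\in E_{M_{n+1}}$, let $\psi$ be $\Pi^1_n$ and $b\in V_{\bar\lambda+1}$; we may take $m=0$. By coding it suffices to treat a formula $\exists z\,\psi(z,b)$ with one variable $z$ and one parameter.

*Upward.* If $\psi(\bar z,b)$ holds over $V_{\bar\lambda}$, then $\psi(J_K^+(\bar z),J_K^+(b))$ holds over $V_\lambda$ by the induction hypothesis for $K$, since $E_{M_{n+1}}\subseteq E_{M_n}$.

*Downward.* Suppose $\psi(z,J_K^+(b))$ holds over $V_\lambda$. The witness $z$ need not be in the range of $J_K^+$, so we change $K$. Put $b_l=J_{K|l}^+(b)$; by Lemma 7(a), $k_l^+(b_{l+1})=b_l$. Let $z_0=z$. Given $z_l$, Lemma 5 with $M=M_n$, $i=k_l$, $a=z_l$ and the set $b_{l+1}$ as its $b$ gives $k_l'\in E_{M_n}$ and $z_{l+1}$ with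
$$\mathrm{crit}(k_{l-1})<\mathrm{crit}(k'_l)<\mathrm{crit}(k_l),\qquad k_l'^+(b_{l+1})=k_l^+(b_{l+1})=b_l,\qquad k_l'^+(z_{l+1})=z_l$$
(with lower bound $0$ if $l=0$). Then $K'=(k_l')$ is admissible with the same limit $\bar\lambda$. By Lemma 7(b) there is $\bar z\subseteq V_{\bar\lambda}$ with $J_{K'}^+(\bar z)=z$. The sets $b_l$ also form a thread for $K'$. By Lemma 7(a) for $K$, $b_l\cap V_{\mathrm{crit}(k_l')}=b\cap V_{\mathrm{crit}(k'_l)}$, so the subset of $V_{\bar\lambda}$ given by Lemma 7(b) is $b$ itself, and $J_{K'}^+(b)=b_0=J_K^+(b)$. Thus $\psi(J_{K'}^+(\bar z),J_{K'}^+(b))$ holds over $V_\lambda$. By the induction hypothesis for $K'$, $\psi(\bar z,b)$ holds over $V_{\bar\lambda}$. $\square$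

## 6. A thread through the parameter

We begin the proof of Theorem 1. Let $n\ge2$, $j\in E_{2n+1}$, $\kappa=\mathrm{crit}(j)$. Let $X=\{x\subseteq\lambda:\exists z\,\psi(x,z,y)\}$ with $\psi$ a $\Pi^1_{n-1}$-formula, $y\in V_{\lambda+1}$ and $|X|>\lambda$. Put $M=M_{n-1}=2n-3$, so $M^*=2n-1$ and $(M^*)^*=2n+1$.

**Step 1: a base thread.** The purpose is to fix one small version $\bar y$ of the parameter $y$, together with all inverse limits that carry $\bar y$ to $y$. Let $y_0=y$ and $\nu_{-1}=0$. Given $y_m$ and $\nu_{m-1}<\kappa$, Lemma 5 for $j\in E_{(M^*)^*}$, with $a=y_m$, $\nu'=\nu_{m-1}$ and $b=\emptyset$, gives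
$$i_m\in E_{M^*},\qquad\nu_{m-1}<\nu_m:=\mathrm{crit}(i_m)<\kappa,\qquad i_m^+(y_{m+1})=y_m.$$
Let $\bar\lambda=\sup_m\nu_m\le\kappa<\lambda$ and $\bar y=\bigcup_m(y_m\cap V_{\nu_m})\subseteq V_{\bar\lambda}$. By Lemma 7(b), $y_m\cap V_{\nu_m}=\bar y\cap V_{\nu_m}$.

Let $\mathcal K_m$ be the set of sequences $K=(k_l)_{l\ge m}$ with
$$k_l\in E_M,\qquad\nu_{l-1}<\mathrm{crit}(k_l)<\nu_l,\qquad k_l^+(y_{l+1})=y_l\qquad(l\ge m).\tag{3}$$
Such a $K$ is admissible with limit $\bar\lambda$, and $K|l\in\mathcal K_l$ for $l\ge m$. Since $\mathrm{crit}(k_l)<\nu_l$, $y_l\cap V_{\mathrm{crit}(k_l)}=\bar y\cap V_{\mathrm{crit}(k_l)}$, so Lemma 7(b) yields $J_K^+(\bar y)=y_m$ for $K\in\mathcal K_m$. Let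
$$\bar X=\{\bar x\subseteq\bar\lambda:(V_{\bar\lambda},V_{\bar\lambda+1})\models\exists z\,\psi(\bar x,z,\bar y)\},\qquad B_m(\bar x)=\{J_K^+(\bar x):K\in\mathcal K_m\}\subseteq\mathcal P(\lambda).$$

**(A)** *If $\bar x\in\bar X$ and $K\in\mathcal K_0$, then $J_K^+(\bar x)\in X$.* Indeed, if $\psi(\bar x,\bar z,\bar y)$ holds over $V_{\bar\lambda}$, then $\psi(J_K^+(\bar x),J_K^+(\bar z),y)$ holds over $V_\lambda$, by Lemma 8 for $n-1$.

So $X\supseteq B_0(\bar x)$ for every $\bar x\in\bar X$, and each element of $B_0(\bar x)$ comes with its reason.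

## 7. One small point with many images at every stage

We want a tree of initial segments $(k_0,\dots,k_{m-1})$ of elements of $\mathcal K_0$ whose branches give distinct images of a single $\bar x$. At a node where $k_0,\dots,k_{m-1}$ are already fixed, only $K|m\in\mathcal K_m$ can still vary, so splitting needs $|B_m(\bar x)|$ to be large, for every $m$.

**What counting gives.** We shall see below that every $x\in X$ is $J_K^+(\bar x)$ for some $\bar x\in\bar X$ and $K\in\mathcal K_0$. As $|\bar X|\le2^{|\bar\lambda|}<\lambda<|X|$, some $\bar x\in\bar X$ has $|B_0(\bar x)|>\lambda$. That allows the first splitting. It does not allow the second. Every element of $B_0(\bar x)$ is $(k_0)^+(x')$ for some $x'\in B_1(\bar x)$ and some $k_0$ as in (3). But $k_0$ is a subset of $V_\lambda$, and the only bound this gives for the number of possible $k_0$ is $2^\lambda$. So, as far as this count goes, $B_0(\bar x)$ can be large merely because there are many $k_0$, while $|B_1(\bar x)|\le\lambda$. Then there is nothing left to vary once $k_0$ is fixed.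

**How to get past this.** Suppose $B_m(\bar x)$ is small, and let $h$ be a list of it: $B_m(\bar x)\subseteq\{(h)_\xi:\xi<\lambda\}$. If $k=k_0\circ\dots\circ k_{m-1}$ then $k^+((h)_\xi)=(k^+(h))_{k(\xi)}$ is on the list $k^+(h)$. Different $k$ may produce different lists. But Lemma 5 lets us demand $k_l^+(b)=i_l^+(b)$ for any $b$ fixed in advance. If the lists are put into $b$, then all relevant $k$ produce the *same* list, and many maps $k$ still give only $\lambda$ images. One complication remains: $\bar x$, and with it the stage $m$ at which it has few images, is known only after the whole thread has been built. So we carry the lists for all stages at once.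

**Lemma 9.** There is $\bar x\in\bar X$ with $|B_m(\bar x)|>\lambda$ for all $m<\omega$.

*Proof.* Suppose not, and choose for each $\bar x\in\bar X$ some $m(\bar x)$ with $|B_{m(\bar x)}(\bar x)|\le\lambda$.

**Step 2a: the lists.** Put $D_m=\bigcup\{B_m(\bar x):\bar x\in\bar X,\ m(\bar x)=m\}$. As $|\bar X|\le2^{|\bar\lambda|}<\lambda$, $|D_m|\le\lambda$. Fix $h_m\subseteq\lambda\times\lambda$ such that every element of $D_m$ is $(h_m)_\xi$ for some $\xi<\lambda$. Push the lists along the base thread: for $l\le q$ let
$$g_{l,q}=(i_l\circ\dots\circ i_{q-1})^+(h_q),\qquad g_{q,q}=h_q,$$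
so that $i_l^+(g_{l+1,q})=g_{l,q}$ for $q\ge l+1$. Let $b_l\in V_{\lambda+1}$ code $y_l$ together with $\langle g_{l,q}:q\ge l\rangle$. None of this depends on any element of $X$.

**Step 2b: threading an element of $X$.** Let $x\in X$ be arbitrary and fix $z$ with $\psi(x,z,y)$. Put $x_0=x$, $z_0=z$. Given $x_l,z_l$, apply Lemma 5 to $i_l\in E_{M^*}$ with $a$ coding $(x_l,z_l)$, with $b=b_{l+1}$ and $\nu'=\nu_{l-1}$. We get $k_l\in E_M$ with $\nu_{l-1}<\mathrm{crit}(k_l)<\nu_l$ and, decoding, sets $x_{l+1},z_{l+1}$ with $k_l^+(x_{l+1})=x_l$ and $k_l^+(z_{l+1})=z_l$. Also $k_l^+(b_{l+1})=i_l^+(b_{l+1})$, which means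
$$k_l^+(y_{l+1})=y_l,\qquad k_l^+(g_{l+1,q})=g_{l,q}\quad(q\ge l+1).\tag{4}$$
By Lemma 4, $x_{l+1}\subseteq\lambda$ since $x_l\subseteq\lambda$. So $K=(k_l)_{l\ge0}\in\mathcal K_0$.

**Step 2c: the small point.** By Lemma 7(b) there are $\bar x\subseteq\bar\lambda$ and $\bar z\subseteq V_{\bar\lambda}$ with $J_{K|l}^+(\bar x)=x_l$ and $J_{K|l}^+(\bar z)=z_l$ for all $l$. Since $\psi(x,z,y)$ is $\psi(J_K^+(\bar x),J_K^+(\bar z),J_K^+(\bar y))$, Lemma 8 for $n-1$ gives $\psi(\bar x,\bar z,\bar y)$ over $V_{\bar\lambda}$. So $\bar x\in\bar X$, and $x=J_K^+(\bar x)$ as announced.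

**Step 2d: $x$ is on a fixed list.** Let $m=m(\bar x)$. As $K|m\in\mathcal K_m$, $x_m=J_{K|m}^+(\bar x)\in B_m(\bar x)\subseteq D_m$, so $x_m=(h_m)_\xi$ for some $\xi<\lambda$. Let $k=k_0\circ\dots\circ k_{m-1}$. Applying (4) with $q=m$ and $l=m-1,m-2,\dots,0$,
$$k^+(h_m)=k_0^+\cdots k_{m-1}^+(g_{m,m})=k_0^+\cdots k_{m-2}^+(g_{m-1,m})=\dots=g_{0,m}.$$
Hence $x=k^+(x_m)=(k^+(h_m))_{k(\xi)}=(g_{0,m})_{k(\xi)}$.

So $X\subseteq\{(g_{0,m})_\eta:m<\omega,\ \eta<\lambda\}$ and $|X|\le\lambda$, a contradiction. $\square$

## 8. The tree of inverse limits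

**Step 3: the construction.** The purpose is to turn Lemma 9 into a map $\iota_0\colon\prod_r\lambda_r\to X$ satisfying Lemma 2. Fix $\bar x$ as in Lemma 9. By recursion on $s\in T$ we define $m_s<\omega$ and $K_s=(k^s_l)_{l<m_s}$ such that (3) holds for $k_l=k^s_l$ and $l<m_s$. Write $k^s=k^s_0\circ\dots\circ k^s_{m_s-1}$. Let $m_\emptyset=0$, so that $k^\emptyset$ is the identity.

Let $s$ have length $r$. There is $p_s<\omega$ with
$$\big|\{x\cap\lambda_{p_s}:x\in B_{m_s}(\bar x)\}\big|\ge\lambda_r.$$
Otherwise, as $x$ is determined by $\langle x\cap\lambda_p:p<\omega\rangle$, $|B_{m_s}(\bar x)|\le\lambda_r^\omega\le2^{\lambda_r}<\lambda$, contradicting Lemma 9. So we can choose $K^{s,\beta}\in\mathcal K_{m_s}$ for $\beta<\lambda_r$ such that the sets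
$$c_{s,\beta}=J^+_{K^{s,\beta}}(\bar x)\cap\lambda_{p_s}$$
are pairwise distinct. For each $\beta$ we commit to a finite part of $K^{s,\beta}$ that is long enough to decide the image of $\bar x$ up to $\max(\lambda_{p_s},\lambda_r)$. By Lemma 6 choose $\alpha<\bar\lambda$ with $J_{K^{s,\beta}}(\alpha)\ge\max(\lambda_{p_s},\lambda_r)$, then $l>m_s$ with $\alpha\le\nu_{l-1}$. Let $m_{s^\frown\beta}=l$ and let $K_{s^\frown\beta}$ be $K_s$ followed by $K^{s,\beta}{\restriction}[m_s,l)$.

**(B)** *If $K\in\mathcal K_{m_s}$ agrees with $K^{s,\beta}$ on $[m_s,m_{s^\frown\beta})$, then $J_K^+(\bar x)$ and $J_{K^{s,\beta}}^+(\bar x)$ have the same intersection with $\max(\lambda_{p_s},\lambda_r)$.* Let $\alpha$ and $l=m_{s^\frown\beta}$ be as chosen. In both sequences the $l$-th critical point is greater than $\nu_{l-1}\ge\alpha$. So $J(\alpha)$ and $J(\bar x\cap\alpha)$ are computed, for $J=J_K$ and for $J=J_{K^{s,\beta}}$, by the same finite composition of the embeddings with index in $[m_s,l)$. Hence $J_K(\alpha)=J_{K^{s,\beta}}(\alpha)$ and $J_K(\bar x\cap\alpha)=J_{K^{s,\beta}}(\bar x\cap\alpha)$.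 By (2), $J_K^+(\bar x)\cap J_K(\alpha)=J_K(\bar x\cap\alpha)$, and likewise for $K^{s,\beta}$. As $J_K(\alpha)\ge\max(\lambda_{p_s},\lambda_r)$, (B) follows.

**Step 4: the perfect set.** For $f\in\prod_r\lambda_r$ let $K_f=\bigcup_rK_{f\restriction r}$. Since $m_{f\restriction r}$ strictly increases with $r$, $K_f$ is a full sequence and $K_f\in\mathcal K_0$. Put $\iota_0(f)=J_{K_f}^+(\bar x)$. By (A), $\iota_0(f)\in X$.

We verify Lemma 2. Let $s=f{\restriction}r$ and $\alpha_s=k^s(\lambda_{p_s})<\lambda$. By Lemma 7(a), $\iota_0(f)=(k^s)^+\big(J^+_{K_f|m_s}(\bar x)\big)$. The sequence $K_f|m_s\in\mathcal K_{m_s}$ agrees with $K^{s,f(r)}$ on $[m_s,m_{f\restriction(r+1)})$, so (B) applies to it.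

* (i) By (2) and (B), $\iota_0(f)\cap\alpha_s=k^s\big(J^+_{K_f|m_s}(\bar x)\cap\lambda_{p_s}\big)=k^s(c_{s,f(r)})$. For fixed $s$, distinct values of $f(r)$ give distinct sets, as $k^s$ is injective.
* (ii) By (2) and (B), $\iota_0(f)\cap k^s(\lambda_r)=k^s\big(J^+_{K^{s,f(r)}}(\bar x)\cap\lambda_r\big)$, which depends only on $f{\restriction}(r+1)$. Since $k^s(\lambda_r)\ge\lambda_r$, so does $\iota_0(f)\cap\lambda_r$.

By Lemma 2, $\iota_0\circ e$ is a perfect embedding with range contained in $X$. This proves Theorem 1, and thereby Theorem 2. $\square$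

## 9. From $\Sigma_1$ to $\Sigma^1_2$

A $\Sigma_1$-formula quantifies over all of $V$, but a witness can be captured by a structure of size $\lambda$, which is coded by a subset of $V_\lambda$. This proves Theorem 3, and shows that **$E_5\ne\emptyset$ suffices** for it.

*Proof of Theorem 3.* Let $X=\{x\subseteq\lambda:\varphi(x,y)\}$ with $\varphi$ a $\Sigma_1$-formula and $y\in V_{\lambda+1}$. We claim that for $x\subseteq\lambda$, $\varphi(x,y)$ holds iff there are $R\subseteq V_\lambda\times V_\lambda$, $e\colon V_\lambda\to V_\lambda$ and $x^*,y^*\in V_\lambda$ such that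

* $R$ is extensional on $V_\lambda$;
* for every $a\in V_\lambda$ the $R$-predecessors of $e(a)$ are exactly the $e(b)$, $b\in a$;
* the $R$-predecessors of $x^*$ are exactly the $e(b)$, $b\in x$, and those of $y^*$ are exactly the $e(b)$, $b\in y$;
* $(V_\lambda,R)\models\varphi(x^*,y^*)$;
* no $c\in V_{\lambda+1}$ is an infinite $R$-descending $\omega$-sequence.

**From the right to the left.** Every function $\omega\to V_\lambda$ is a subset of $V_\lambda$, so the last clause says that $R$ is well-founded. Let $\pi$ be the transitive collapse of $(V_\lambda,R)$. By $\in$-induction $\pi(e(a))=\{\pi(e(b)):b\in a\}=a$. Hence $\pi(x^*)=x$ and $\pi(y^*)=y$. So a transitive set satisfies $\varphi(x,y)$, and $\varphi(x,y)$ holds since $\Sigma_1$-formulas are upward absolute.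

**From the left to the right.** Choose a limit $\theta>\lambda+1$ such that $V_\theta$ contains a witness for the existential quantifiers of $\varphi(x,y)$; then $V_\theta\models\varphi(x,y)$. Let $N\prec V_\theta$ with $V_\lambda\cup\{x,y\}\subseteq N$ and $|N|=\lambda=|V_\lambda|$. Its collapse is the identity on the transitive set $V_\lambda$, so it fixes $x,y\subseteq V_\lambda$. The collapse $Q$ of $N$ is therefore transitive with $Q\supseteq V_\lambda\cup\{x,y\}$, $|Q|=\lambda$ and $Q\models\varphi(x,y)$. Take a bijection $H\colon Q\to V_\lambda$ and put $R=\{(H(a),H(b)):a\in b\in Q\}$, $e=H{\restriction}V_\lambda$, $x^*=H(x)$, $y^*=H(y)$. All clauses hold.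

**Complexity.** The first four clauses are first-order in $R,e,x^*,y^*,x,y$. The last is $\forall c$ followed by a first-order formula. So the right-hand side is $\Sigma^1_2$ over $V_\lambda$ with parameter $y$, and Theorem 1 with $n=2$, which needs $E_5\ne\emptyset$, applies to $X$. Under I1, $E_5\neq\emptyset$ by (1). $\square$

So a single embedding in $E_{2n+1}$ handles all $\Sigma^1_n$ sets ($n\ge2$), and one in $E_5$ handles all $\Sigma_1$-definable sets with parameters in $V_{\lambda+1}$. It is not claimed that these levels are optimal.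

## 10. All sets definable over $H(\lambda^+)$

**Theorem 4.** Assume I1, or just $E_M\ne\emptyset$ for every $M<\omega$. Let $X\subseteq\mathcal P(\lambda)$ be definable over $(H(\lambda^+),\in)$ by any first-order formula with parameters in $H(\lambda^+)$; this includes all sets that are $\Sigma^1_n$-definable over $V_\lambda$ with parameters in $V_{\lambda+1}$, for any $n$. The following are equivalent:

* (a) $|X|>\lambda$;
* (b) $|X|=2^\lambda$;
* (c) $X$ contains the range of a perfect embedding $\iota\colon{}^\omega\lambda\to\mathcal P(\lambda)$.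

Here $H(\lambda^+)$ is the set of all sets whose transitive closure has size at most $\lambda$. *Example:* $V_\lambda\in H(\lambda^+)$ and $V_{\lambda+1}\subseteq H(\lambda^+)$, because $|V_\lambda|=\lambda$. Call a relation on $V_{\lambda+1}$ *projective* if it is $\Sigma^1_n$-definable over $V_\lambda$ with parameters in $V_{\lambda+1}$ for some $n$. Projective relations are closed under Boolean combinations and under quantification over $V_{\lambda+1}$ and over $V_\lambda$. As $V_{\lambda+1}$ is the set of subsets of $V_\lambda\in H(\lambda^+)$, projective sets are definable over $H(\lambda^+)$ from parameters. This is the inclusion mentioned in the theorem.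

*Proof.* (c)⇒(b): by Section 2 the range has size $\lambda^\omega=2^\lambda$, and $|X|\le2^\lambda$. (b)⇒(a) is clear.

(a)⇒(c): if $X$ is projective, then it is $\Sigma^1_n$-definable for some $n\ge2$, and Theorem 1 applies as $E_{2n+1}\ne\emptyset$. So we show that $X$ is projective.

**Step 1: codes.** The purpose is to represent elements of $H(\lambda^+)$ by elements of $V_{\lambda+1}$. A *code* is a pair $(R,u)$ where $R\subseteq V_\lambda\times V_\lambda$ is extensional on $V_\lambda$ and well-founded, and $u\in V_\lambda$; we regard it as an element of $V_{\lambda+1}$. Let $\pi_R$ be the transitive collapse of $(V_\lambda,R)$. Its range is transitive of size $\lambda$, so $\pi_R(u)\in H(\lambda^+)$. Conversely, each $a\in H(\lambda^+)$ is $\pi_R(u)$ for some code: transfer $\in$ along a bijection from a transitive set of size $\lambda$ containing $a$ (for instance $V_\lambda$ together with the transitive closure of $\{a\}$) onto $V_\lambda$.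

**Step 2: the basic relations on codes are projective.**

* *"$(R,u)$ is a code".* This is $\Pi^1_1$: well-foundedness says that no $c\in V_{\lambda+1}$ is an $R$-descending $\omega$-sequence.
* *$\pi_R(u)=\pi_{R'}(u')$, for codes.* This holds iff there is an isomorphism, mapping $u$ to $u'$, between the $R$-downward closure of $\{u\}$ and the $R'$-downward closure of $\{u'\}$. These closures are first-order definable, since finite sequences from $V_\lambda$ belong to $V_\lambda$. The map $\pi_R$ sends the first closure isomorphically onto the transitive closure of $\{\pi_R(u)\}$, and similarly for $R'$. So if the collapses agree, $\pi_{R'}^{-1}\circ\pi_R$ is such an isomorphism. Conversely, for an isomorphism $\sigma$ one gets $\pi_{R'}(\sigma(v))=\pi_R(v)$ by induction along $R$.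
* *$\pi_R(u)\in\pi_{R'}(u')$, for codes.* This holds iff there is $v\mathrel{R'}u'$ with $\pi_R(u)=\pi_{R'}(v)$.
* *$\pi_R(u)=x$, for codes and $x\subseteq\lambda$.* This holds iff there are an initial segment $d$ of $\lambda$ (possibly $d=\lambda$) with $x\subseteq d$ and a function $e\colon d\to V_\lambda$ such that for all $\beta\in d$ the $R$-predecessors of $e(\beta)$ are exactly the $e(\gamma)$, $\gamma<\beta$, and the $R$-predecessors of $u$ are exactly the $e(\beta)$, $\beta\in x$.

We verify the last item. If such $d,e$ exist, then $\pi_R(e(\beta))=\beta$ for all $\beta\in d$ by induction, so $\pi_R(u)=x$. Conversely let $\pi_R(u)=x$ and $d=\sup\{\beta+1:\beta\in x\}\le\lambda$. The set $\mathrm{ran}(\pi_R)$ is transitive and has $x$ as an element, so it contains every $\beta\in x$ and every ordinal below such a $\beta$. Hence $d\subseteq\mathrm{ran}(\pi_R)$, and $e=\pi_R^{-1}{\restriction}d$ is as required.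

**Step 3: translation.** Let $X=\{x\subseteq\lambda:H(\lambda^+)\models\varphi(x,p)\}$. In $\varphi$, replace quantifiers over $H(\lambda^+)$ by quantifiers over codes, replace $=$ and $\in$ by the relations of Step 2, and replace $p$ by a fixed code of $p$. By induction on formulas, using that every element of $H(\lambda^+)$ has a code, this gives a projective relation $\varphi^*$ on codes with
$$\varphi^*(R,u)\iff H(\lambda^+)\models\varphi(\pi_R(u),p).$$
Then $x\in X$ iff there is a code $(R,u)$ with $\pi_R(u)=x$ and $\varphi^*(R,u)$. So $X$ is projective. $\square$
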